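\title{Selecting $\tau$-covers and the Hausdorff dimension of products}

\begin{abstract}
A set $X$ of reals satisfies $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathrm{T})$ if, from every sequence of open covers whose $n$th term is an $n$-cover of $X$, one can select one member of each cover so that the selected sets form a $\tau$-cover of $X$. We prove in ZFC that a nonempty set $X$ with this property satisfies $\dim(X\times Y)=\dim(Y)$ for every $Y\subseteq\mathbb{R}^l$, which answers a question of Weiss and Tsaban. More generally, for every gauge $h$ and every metric space $Y$, the product $X\times Y$ is $h$-null if and only if $Y$ is; in particular, $X$ is null-additive. The main step turns the pairwise comparability of points in a $\tau$-cover into a covering of each point at all but finitely many stages, at the price of selecting $f(n)$ sets rather than one at stage $n$, where $f$ may tend to infinity arbitrarily slowly.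
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb{N}=\{1,2,3,\dots\}$, the phrase ``almost all $n$'' means ``all but finitely many $n$'', and $\operatorname{diam}\emptyset=0$.

\subsection{Sets that add no dimension}

The \emph{Hausdorff dimension} $\dim(Z)$ of a set $Z\subseteq\mathbb{R}^k$ is the infimum of all $\delta>0$ such that for each $\epsilon>0$ there is a sequence $\langle I_n:n\in\mathbb{N}\rangle$ of subsets of $\mathbb{R}^k$ that covers $Z$ and has $\sum_n\operatorname{diam}(I_n)^\delta<\epsilon$. We ask which nonempty sets $X\subseteq\mathbb{R}$ add no dimension in products, that is, satisfy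
\begin{equation}\label{eq:dim}
\dim(X\times Y)=\dim(Y)\qquad\text{for every } Y\subseteq\mathbb{R}.
\end{equation}
The inequality $\ge$ always holds, because $X\times Y$ contains the isometric copy $\{x\}\times Y$ of $Y$. Countable sets satisfy \eqref{eq:dim}: if $X=\{x_1,x_2,\dots\}$, cover $\{x_m\}\times Y$ with sum less than $\epsilon2^{-m}$ and combine the covers. Taking for $Y$ a single point shows that \eqref{eq:dim} forces $\dim(X)=0$. This necessary condition is not sufficient, and the reason why it is not sufficient is the theme of this paper.

\begin{example}\label{ex:digits}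
For $S\subseteq\mathbb{N}$ let $K_S=\{\sum_{i\in S}\varepsilon_i2^{-i}:\varepsilon_i\in\{0,1\}\}$. Let $S$ be the set of all $i$ with $k!<i\le(k+1)!$ for some odd $k$, and let $S'=\mathbb{N}\setminus S$. Splitting a binary expansion into its digits in $S$ and its digits in $S'$ gives $K_S+K_{S'}=[0,1]$. For even $k$ the set $S$ has no element $i$ with $k!<i\le(k+1)!$, so the first $k!$ digits determine a point of $K_S$ up to an error of $2^{-(k+1)!}$. Hence $K_S$ is covered by at most $2^{k!}$ intervals of length $2^{-(k+1)!}$, and the corresponding sum is at most $2^{k!\,(1-\delta(k+1))}$, which tends to $0$ for each $\delta>0$. So $\dim(K_S)=0$, and the same computation with odd $k$ gives $\dim(K_{S'})=0$. Addition is a Lipschitz map of $K_S\times K_{S'}$ onto $[0,1]$, and Lipschitz maps do not raise dimension (Lemma~\ref{lem:basic}), so $\dim(K_S\times K_{S'})\ge1$.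
\end{example}

The efficient covers of the two factors occur at infinitely many scales each, but at different scales. A set of dimension zero is only required to be small infinitely often. To satisfy \eqref{eq:dim}, a set should be small at whatever scales the other factor dictates. The following observation makes this precise. Suppose that each $y\in Y$ lies in $I_n$ for \emph{infinitely many} $n$ and each $x\in X$ lies in $U_n$ for \emph{almost all} $n$. Then for every $N$ the sets $U_n\times I_n$ with $n\ge N$ cover $X\times Y$. If $U_n$ is a union of few intervals, all very short compared with what $I_n$ tolerates, then covering $U_n\times I_n$ costs little more than $I_n$ does. Selection principles are a way of producing such sets $U_n$.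

\subsection{Covers and selection principles}

Let $X\subseteq\mathbb{R}$. An \emph{open cover} of $X$ is a family $\mathcal{U}$ of open subsets of $\mathbb{R}$ with $X\subseteq\bigcup\mathcal{U}$. For $x\in X$ write $\mathcal{U}_{(x)}=\{U\in\mathcal{U}:x\in U\}$. An open cover $\mathcal{U}$ of $X$ is
\begin{itemize}
\item an \emph{$n$-cover}, for an integer $n\ge0$, if no member of $\mathcal{U}$ contains $X$ and each $n$-element subset of $X$ is contained in some member of $\mathcal{U}$;
\item an \emph{$\omega$-cover} if no member of $\mathcal{U}$ contains $X$ and each finite subset of $X$ is contained in some member of $\mathcal{U}$;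
\item a \emph{$\gamma$-cover} if $\mathcal{U}$ is infinite and $\mathcal{U}\setminus\mathcal{U}_{(x)}$ is finite for each $x\in X$;
\item \emph{large} if $\mathcal{U}_{(x)}$ is infinite for each $x\in X$;
\item a \emph{$\tau$-cover} if it is large and, for all $x,y\in X$, at least one of the sets $\mathcal{U}_{(x)}\setminus\mathcal{U}_{(y)}$ and $\mathcal{U}_{(y)}\setminus\mathcal{U}_{(x)}$ is finite.
\end{itemize}
We call the last condition \emph{comparability}. The collections of $n$-covers, $\omega$-covers, $\gamma$-covers and $\tau$-covers of $X$ are denoted by $\mathcal{O}_n$, $\Omega$, $\Gamma$ and $\mathrm{T}$.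

The $\tau$-covers lie between the $\gamma$-covers and the $\omega$-covers. A $\gamma$-cover is a $\tau$-cover, since $\mathcal{U}_{(x)}\setminus\mathcal{U}_{(y)}\subseteq\mathcal{U}\setminus\mathcal{U}_{(y)}$; thus $\Gamma\subseteq\mathrm{T}$. A $\tau$-cover with no member containing $X$ is an $\omega$-cover: the relation ``$\mathcal{U}_{(x)}\setminus\mathcal{U}_{(y)}$ is finite'' is transitive and total, so a finite nonempty $F\subseteq X$ has a least element $z$ for it, and all but finitely many of the infinitely many members of $\mathcal{U}_{(z)}$ contain $F$.

For collections $\mathfrak{A},\mathfrak{B}$ of covers, $X$ satisfies $\mathsf{S}_1(\mathfrak{A},\mathfrak{B})$ if for every sequence $\langle\mathcal{U}_n:n\in\mathbb{N}\rangle$ of members of $\mathfrak{A}$ there are $U_n\in\mathcal{U}_n$ with $\{U_n:n\in\mathbb{N}\}\in\mathfrak{B}$. The set $X$ satisfies $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathfrak{B})$ if the same holds for every sequence with $\mathcal{U}_n\in\mathcal{O}_n$ for each $n$. A \emph{$\gamma$-set} is a set satisfying $\mathsf{S}_1(\Omega,\Gamma)$, and a \emph{strong $\gamma$-set} is a set satisfying $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\Gamma)$.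

The simplest cases are again the countable sets. If $X=\{x_1,x_2,\dots\}$ is countably infinite, select $U_n\supseteq\{x_1,\dots,x_n\}$. Each point lies in $U_n$ for almost all $n$; a set selected infinitely often would therefore contain $X$, which is excluded, so $\{U_n:n\in\mathbb{N}\}$ is infinite and is a $\gamma$-cover. If $X$ is finite and nonempty, then $\mathcal{O}_{|X|}$ is empty and $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathfrak{B})$ holds vacuously. The empty set fails it, because for $n\ge1$ its only $n$-cover is the empty family, from which nothing can be selected.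

Two known results frame the question; neither is used in the proofs of our theorems.
\begin{itemize}
\item[(K1)] Assuming the Continuum Hypothesis, there are a $\gamma$-set $X\subseteq\mathbb{R}$ and a set $Y\subseteq\mathbb{R}$ of dimension zero with $\dim(X+Y)=1$; in particular $\dim(X\times Y)>\dim(Y)$.
\item[(K2)] If $X\subseteq\mathbb{R}^k$ is a strong $\gamma$-set (with the same definitions in $\mathbb{R}^k$), then $\dim(X\times Y)=\dim(Y)$ for every $Y\subseteq\mathbb{R}^l$.
\end{itemize}
The observation above explains the shape of these results. The unions of $n$ intervals of radius $\rho$ centered at points of $X$ capture every $n$-element subset of $X$, so selecting from $n$-covers bounds the number of intervals in $U_n$ in advance, while selecting from $\omega$-covers gives no such bound. And a $\gamma$-cover supplies the ``almost all $n$''. Since $\Gamma\subseteq\mathrm{T}$, every strong $\gamma$-set satisfies $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathrm{T})$, and Weiss and Tsaban \cite{WT} posed the following as an open problem.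

\begin{quote}
\textbf{Problem.} Assume that $X\subseteq\mathbb{R}$ satisfies $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathrm{T})$. Is it true that $\dim(X\times Y)=\dim(Y)$ for each $Y\subseteq\mathbb{R}$?
\end{quote}

A $\tau$-cover does not supply the ``almost all $n$''. The rays $U_{2m}=(-m,\infty)$ and $U_{2m-1}=(1/m,\infty)$, for $m\in\mathbb{N}$, form a $\tau$-cover of $\mathbb{R}$ in which each point $x\le0$ misses every set with odd index. If $y$ lies in $I_n$ for odd $n$ only, then no $U_n\times I_n$ contains $(x,y)$. This is the mismatch of Example~\ref{ex:digits}, and it suggests looking for a counterexample in the spirit of (K1). There is none: the answer is positive, in ZFC.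

\subsection{Results}

The proofs use only the following consequence of the hypothesis.

\begin{definition}\label{def:H}
A set $X\subseteq\mathbb{R}$ \emph{satisfies} (H) if there are integers $k_j\ge0$ ($j\in\mathbb{N}$) such that for every sequence $\langle\mathcal{U}_j:j\in\mathbb{N}\rangle$ with $\mathcal{U}_j\in\mathcal{O}_{k_j}$ there are $U_j\in\mathcal{U}_j$ with $\{U_j:j\in\mathbb{N}\}\in\mathrm{T}$.
\end{definition}

The principle $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathrm{T})$ is the case $k_j=j$. (If one lets $n$ start at $0$, it is the case $k_j=j-1$.) If $X$ is infinite and $k\le k'$, then $\mathcal{O}_{k'}\subseteq\mathcal{O}_k$, because each $k$-element subset of $X$ extends to a $k'$-element subset. So for infinite $X$ the numbers $k_j$ may be increased without destroying (H), and we always assume $k_j\ge1$.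

\begin{theorem}\label{thm:dim}
If $X\subseteq\mathbb{R}$ is nonempty and satisfies $\mathsf{S}_1(\langle\mathcal{O}_n\rangle,\mathrm{T})$, or just \textup{(H)}, then $\dim(X\times Y)=\dim(Y)$ for every $l\ge1$ and every $Y\subseteq\mathbb{R}^l$.
\end{theorem}

The combinatorial content is a selection theorem that recovers the ``almost all $n$'' at the price of selecting a slowly growing number of sets at each stage.

\begin{theorem}\label{thm:select}
Let $X\subseteq\mathbb{R}$ be infinite and satisfy \textup{(H)}. Let $f(n)$ and $r_n$ be positive integers with $f(n)\to\infty$ and $r_n\to\infty$. Let $\mathcal{V}_n$ be families of open sets such that every $r_n$-element subset of $X$ is contained in a member of $\mathcal{V}_n$. Then there are $\mathcal{F}_n\subseteq\mathcal{V}_n$ with $|\mathcal{F}_n|\le f(n)$ such that each $x\in X$ belongs to $\bigcup\mathcal{F}_n$ for all but finitely many $n$.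
\end{theorem}

Members of $\mathcal{V}_n$ are allowed to contain $X$. The set $X$ has to be infinite here: for finite nonempty $X$ the families $\mathcal{V}_n$ could be empty as soon as $r_n>|X|$.

The passage from Theorem~\ref{thm:select} to Theorem~\ref{thm:dim} uses little about the function $r\mapsto r^\delta$ or about $\mathbb{R}^l$. A \emph{gauge} is a nondecreasing, right-continuous function $h:[0,\infty)\to[0,\infty)$ with $h(0)=0$. A metric space $Y$ is \emph{$h$-null} if for each $\epsilon>0$ it has a cover $\langle I_n:n\in\mathbb{N}\rangle$ by sets of finite diameter with $\sum_nh(\operatorname{diam}I_n)<\epsilon$. For $X\subseteq\mathbb{R}$ and a metric space $(Y,d)$, the product $X\times Y$ carries the Euclidean metric $\sqrt{|x-x'|^2+d(y,y')^2}$, and products with several factors in $\mathbb{R}$ are metrized by iterating this rule.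

\begin{theorem}\label{thm:gauge}
Let $X\subseteq\mathbb{R}$ be nonempty and satisfy \textup{(H)}, let $h$ be a gauge, and let $Y$ be a metric space. Then $X\times Y$ is $h$-null if and only if $Y$ is $h$-null.
\end{theorem}

\begin{corollary}\label{cor:sums}
Let $X\subseteq\mathbb{R}$ be nonempty and satisfy \textup{(H)}.
\begin{itemize}
\item[(a)] $X$ is null-additive: $X+Y$ is Lebesgue null for every Lebesgue null $Y\subseteq\mathbb{R}$.
\item[(b)] $\dim(X+Y)=\dim(Y)$ for every $Y\subseteq\mathbb{R}$.
\item[(c)] If $X_1,\dots,X_r\subseteq\mathbb{R}$ are nonempty and satisfy \textup{(H)}, then for every gauge $h$ and every metric space $Y$ the product $X_1\times\dots\times X_r\times Y$ is $h$-null if and only if $Y$ is, and $\dim(X_1\times\dots\times X_r\times Y)=\dim(Y)$ for every $Y\subseteq\mathbb{R}^l$.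
\end{itemize}
\end{corollary}

Section~\ref{sec:null} derives Theorems~\ref{thm:dim} and~\ref{thm:gauge} and Corollary~\ref{cor:sums} from Theorem~\ref{thm:select}. Section~\ref{sec:two} shows the idea behind Theorem~\ref{thm:select} on two points, Section~\ref{sec:cells} carries it out for all points at once, and Section~\ref{sec:slow} adjusts the growth rates. Section~\ref{sec:range} discusses the range of the hypotheses.

\section{Null products from eventual covering}\label{sec:null}

In this section we assume Theorem~\ref{thm:select}. We first collect the standard facts that we need. For $\delta>0$ let $h_\delta(r)=r^\delta$; this is a gauge.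

\begin{lemma}\label{lem:basic}
Let $h$ be a gauge and $\delta>0$.
\begin{itemize}
\item[(i)] Subsets and isometric copies of $h$-null spaces are $h$-null, and a metric space that is a countable union of $h$-null subsets is $h$-null.
\item[(ii)] Let $Z\subseteq\mathbb{R}^k$. If $Z$ is $h_\delta$-null, then $\dim(Z)\le\delta$. If $\dim(Z)<\delta$, then $Z$ is $h_\delta$-null.
\item[(iii)] The image of an $h_\delta$-null space under a Lipschitz map is $h_\delta$-null. Hence a Lipschitz map between subsets of Euclidean spaces does not raise dimension.
\item[(iv)] A set $Z\subseteq\mathbb{R}$ is Lebesgue null if and only if it is $h_1$-null.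
\end{itemize}
\end{lemma}

\begin{proof}
(i) Intersecting a cover with a subset does not increase diameters, and $h$ is nondecreasing. For a union, cover the $m$th set with sum less than $\epsilon2^{-m}$.

(ii) The first claim is the definition of dimension. For the second, there is a positive $\delta'<\delta$ such that for each $\epsilon\in(0,1)$ some cover of $Z$ has $\sum_n\operatorname{diam}(I_n)^{\delta'}<\epsilon$. All diameters in such a cover are less than $1$, so $\sum_n\operatorname{diam}(I_n)^{\delta}<\epsilon$, and the sets $I_n\cap Z$ witness that $Z$ is $h_\delta$-null.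

(iii) If $\varphi$ is $L$-Lipschitz, then $\sum_n\operatorname{diam}(\varphi(I_n))^\delta\le L^\delta\sum_n\operatorname{diam}(I_n)^\delta$. The claim on dimension follows by (ii).

(iv) Lebesgue null means coverable by sequences of intervals of arbitrarily small total length, and a set of reals of diameter $r$ lies in a closed interval of length $r$.
\end{proof}

Now let $Y$ be $h$-null. We need one sequence $\langle I_n\rangle$ that covers each point of $Y$ infinitely often and leaves room for two losses. Each $I_n$ will be multiplied by several intervals, so its cost is counted several times; and each such product has a slightly larger diameter than $I_n$. Theorem~\ref{thm:select} will give $f(n)$ sets, each a union of $f(n)$ intervals, so the multiplicity is $f(n)^2$. A convergent series absorbs a multiplicity that tends to infinity slowly enough, but how slowly depends on the series. This is why Theorem~\ref{thm:select} is needed for every $f\to\infty$.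

\begin{lemma}\label{lem:room}
Let $h$ be a gauge and let $Y$ be an $h$-null metric space. There are sets $I_n\subseteq Y$ of finite diameter $d_n$, positive integers $f(n)\to\infty$ and reals $\rho_n>0$ such that each $y\in Y$ lies in $I_n$ for infinitely many $n$ and
\[
\sum_{n}f(n)^2\,h(d_n+2\rho_n)<\infty .
\]
\end{lemma}

\begin{proof}
For each $i\in\mathbb{N}$ take a cover $\langle I^i_m:m\in\mathbb{N}\rangle$ of $Y$ by sets of finite diameter with $\sum_mh(\operatorname{diam}I^i_m)<2^{-i}$. Enumerate the pairs $(i,m)$ by $\mathbb{N}$ and let $I_n$ be the set attached to the $n$th pair. Each $y\in Y$ lies in some $I^i_m$ for every $i$, hence in $I_n$ for infinitely many $n$, and $\sum_nh(d_n)\le1$.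

Choose $N_1<N_2<\cdots$ with $\sum_{n\ge N_i}h(d_n)<4^{-i}$. Put $f(n)=1$ for $n<N_1$ and $f(n)=i$ for $N_i\le n<N_{i+1}$. Then $f(n)\to\infty$ and
\[
\sum_nf(n)^2h(d_n)\le\sum_{n<N_1}h(d_n)+\sum_{i}i^24^{-i}<\infty .
\]
Since $h$ is right-continuous at $d_n$, there is $\rho_n>0$ with $h(d_n+2\rho_n)\le h(d_n)+2^{-n}f(n)^{-2}$. Passing from $d_n$ to $d_n+2\rho_n$ then adds at most $\sum_n2^{-n}=1$ to the series.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
If $X\times Y$ is $h$-null, then so is $\{x\}\times Y$ for any $x\in X$, and this is an isometric copy of $Y$. Here we use that $X$ is nonempty.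

Conversely, let $Y$ be $h$-null. If $X$ is finite, then $X\times Y$ is a finite union of isometric copies of $Y$, and Lemma~\ref{lem:basic}(i) applies. Let $X$ be infinite, and take $I_n$, $d_n$, $f(n)$, $\rho_n$ from Lemma~\ref{lem:room}. Put $r_n=f(n)$ and
\[
\mathcal{V}_n=\Bigl\{\,\bigcup_{x\in F}(x-\rho_n,x+\rho_n)\;:\;F\subseteq X,\ |F|=f(n)\Bigr\}.
\]
Every $r_n$-element subset $F$ of $X$ is contained in the member of $\mathcal{V}_n$ that it defines. Theorem~\ref{thm:select} gives $\mathcal{F}_n\subseteq\mathcal{V}_n$ with $|\mathcal{F}_n|\le f(n)$ such that each $x\in X$ lies in $\bigcup\mathcal{F}_n$ for almost all $n$. The set $\bigcup\mathcal{F}_n$ is the union of a family $\mathcal{B}_n$ of at most $f(n)^2$ intervals of length $2\rho_n$.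

Fix $N\in\mathbb{N}$ and $(x,y)\in X\times Y$. Among the infinitely many $n$ with $y\in I_n$ there is one with $n\ge N$ and $x\in\bigcup\mathcal{F}_n$, and then $(x,y)\in B\times I_n$ for some $B\in\mathcal{B}_n$. So the countably many sets $(B\cap X)\times I_n$ with $n\ge N$ and $B\in\mathcal{B}_n$ cover $X\times Y$. Each has diameter at most $\sqrt{(2\rho_n)^2+d_n^2}\le d_n+2\rho_n$. Since $h$ is nondecreasing, the sum for this cover is at most $\sum_{n\ge N}f(n)^2h(d_n+2\rho_n)$, the tail of a convergent series, which tends to $0$ as $N\to\infty$.
\end{proof}

\begin{remark}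
Right-continuity enters only in the choice of $\rho_n$, where it pays for the thickness of the intervals that cover $X$. For the function $h$ with $h(0)=0$ and $h(r)=1$ for $r>0$, which is not right-continuous at $0$, ``$h$-null'' means ``countable'', and the statement of Theorem~\ref{thm:gauge} with $Y$ a point would say that $X$ is countable.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Since $X\times Y$ contains an isometric copy of $Y$, we have $\dim(X\times Y)\ge\dim(Y)$. Let $\delta>\dim(Y)$. By Lemma~\ref{lem:basic}(ii), $Y$ is $h_\delta$-null. By Theorem~\ref{thm:gauge}, $X\times Y$ is $h_\delta$-null, so $\dim(X\times Y)\le\delta$. Now let $\delta$ decrease to $\dim(Y)$.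
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sums}]
The map $\sigma(x,y)=x+y$ sends $X\times Y$ onto $X+Y$ and is $\sqrt2$-Lipschitz, because $|u+v|\le\sqrt2\sqrt{u^2+v^2}$.

(a) If $Y$ is Lebesgue null, it is $h_1$-null by Lemma~\ref{lem:basic}(iv). Then $X\times Y$ is $h_1$-null by Theorem~\ref{thm:gauge}, its image $X+Y$ is $h_1$-null by Lemma~\ref{lem:basic}(iii), and so $X+Y$ is Lebesgue null.

(b) By Lemma~\ref{lem:basic}(iii) and Theorem~\ref{thm:dim}, $\dim(X+Y)\le\dim(X\times Y)=\dim(Y)$. The reverse inequality holds because $X+Y$ contains the translate $x+Y$ for any $x\in X$.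

(c) Use induction on $r$ and write the product as $X_1\times Y'$ with $Y'=X_2\times\dots\times X_r\times Y$. Theorem~\ref{thm:gauge} applies to the metric space $Y'$, and Theorem~\ref{thm:dim} applies to $Y'\subseteq\mathbb{R}^{l+r-1}$ when $Y\subseteq\mathbb{R}^l$.
\end{proof}

\section{Two marked points}\label{sec:two}

It remains to prove Theorem~\ref{thm:select}. We are given families $\mathcal{V}_n$; call $n$ the \emph{level}. We want a few members of each $\mathcal{V}_n$ such that every point of $X$ is covered at almost all levels. What (H) returns is a sequence of sets $W_j$ whose traces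
\[
A_x=\{j:x\in W_j\}\qquad(x\in X)
\]
are comparable: one of $A_x\setminus A_y$ and $A_y\setminus A_x$ is finite. (In this section we pretend that the selected sets are pairwise distinct, so that comparability, a statement about sets, is also a statement about indices.) Comparability passes information upward. If $A_z\setminus A_y$ is finite and $A_z$ contains an index from every level, then $A_y$ contains an index from almost every level. We are free to choose the covers to which (H) is applied, so we can force $A_z$ to meet every level by adding a small neighborhood of $z$ to the sets that we offer. The neighborhood shrinks, so for $y\ne z$ it eventually plays no part in covering $y$.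

With one marked point $z$ this gives nothing. If every offered set contains $z$, then $A_z$ is the whole index set, $A_y\setminus A_z$ is empty for all $y$, and comparability with $z$ holds trivially.

With two marked points $z_0<z_1$ of $X$ it gives something. Make two selections at each level $n$, indexed by $(n,0)$ and $(n,1)$. Let $D_{n,i}=(z_i-1/n,z_i+1/n)$, and at index $(n,i)$ offer the sets $(V\cup D_{n,i})\setminus\{x\}$ with $V\in\mathcal{V}_n$ and $x\in X\setminus D_{n,i}$; the point $x$ is removed so that no offered set contains $X$. Suppose that (H) applies to these families, and let $W_{n,i}$ be the selected sets, built from $V_{n,i}\in\mathcal{V}_n$. Then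
\[
D_{n,i}\subseteq W_{n,i}\subseteq V_{n,i}\cup D_{n,i},
\]
so $(n,0)\in A_{z_0}$ and $(n,1)\in A_{z_1}$ for all $n$. Now compare $z_0$ with $z_1$, and say that $A_{z_0}\setminus A_{z_1}$ is finite. Then $(n,0)\in A_{z_1}$, that is, $z_1\in W_{n,0}$, for almost all $n$. Once $1/n\le z_1-z_0$ we have $z_1\notin D_{n,0}$, so $z_1\in V_{n,0}$ for almost all $n$. In the other case, $z_0\in V_{n,1}$ for almost all $n$. Whichever way the comparison goes, one of the two points is covered at almost all levels by the two sets $V_{n,0},V_{n,1}$. The same argument covers every $y\ne z_i$ for which $A_{z_i}\setminus A_y$ is finite.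

Points $y$ lying above neither marked point are left out. The remedy is to mark every point of $X$; then any two points can be played against each other, and at most one point is left out. We may make only finitely many selections at each level, so we replace the neighborhoods $D_{n,i}$ by the $n+1$ cells of a partition of the line that becomes finer with $n$. Three things have to be arranged.
\begin{itemize}
\item[(A)] The cells must be open and must cover $X$, so their endpoints must avoid $X$.
\item[(B)] Outside each cell there must be enough points of $X$ to remove one without spoiling the $k$-cover property.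
\item[(C)] The selected sets may repeat. A set $W$ with $z\in W$ and $y\notin W$ counts once in the definition of a $\tau$-cover, but if it were selected at infinitely many indices, $A_z\setminus A_y$ would be infinite. Infinite repetition must be made impossible.
\end{itemize}

\section{Marking every point: cells}\label{sec:cells}

In this section $X\subseteq\mathbb{R}$ is uncountable and satisfies (H) with numbers $k_j\ge1$. For (A) we need many points outside $X$.

\begin{lemma}\label{lem:lebesgue}
$X$ is Lebesgue null. In particular, $\mathbb{R}\setminus X$ is dense in $\mathbb{R}$.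
\end{lemma}

\begin{proof}
Let $\lambda$ be Lebesgue measure and $\epsilon>0$. Let $\mathcal{U}_j$ be the family of all open sets $U$ with $\lambda(U)<\epsilon2^{-j}$ and $X\not\subseteq U$. If $F\subseteq X$ is finite, pick $x\in X\setminus F$ and cover $F$ by finitely many open intervals that miss $x$ and have total length less than $\epsilon2^{-j}$; their union is a member of $\mathcal{U}_j$ containing $F$. Hence $\mathcal{U}_j\in\mathcal{O}_{k_j}$. By (H) there are $U_j\in\mathcal{U}_j$ that cover $X$, so the outer measure of $X$ is at most $\epsilon$. A null set contains no interval, so its complement is dense.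
\end{proof}

For (B) we cut $X$ into two infinite halves at the first step. Call $a\in\mathbb{R}$ a \emph{condensation point} of $X$ if every neighborhood of $a$ contains uncountably many points of $X$. A point of $X$ that is not a condensation point lies in an interval with rational endpoints that meets $X$ in a countable set, so there are only countably many such points. As $X$ is uncountable, it contains two condensation points $a<b$. By Lemma~\ref{lem:lebesgue} choose $q_1\in(a,b)\setminus X$. Then $X\cap(-\infty,q_1)$ and $X\cap(q_1,\infty)$ are infinite. This is the only use of uncountability: a convergent sequence cannot be cut into two infinite halves at a point other than its limit.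

By Lemma~\ref{lem:lebesgue} again, extend $\{q_1\}$ to a countable set $Q=\{q_1,q_2,\dots\}\subseteq\mathbb{R}\setminus X$ that is dense in $\mathbb{R}$ and is enumerated without repetition. Let $Q_n=\{q_1,\dots,q_n\}$, and let $\mathcal{C}_n$ be the set of the $n+1$ components of $\mathbb{R}\setminus Q_n$. These are nonempty open intervals, the \emph{cells of level $n$}. Since $X\cap Q=\emptyset$, each $x\in X$ lies in exactly one cell of level $n$, which we denote by $C_n(x)$; see Figure~\ref{fig:cells}. Two properties will be used.
\begin{itemize}
\item[(C1)] For every $n$ and $C\in\mathcal{C}_n$ the set $X\setminus C$ is infinite. Indeed, $C$ lies on one side of $q_1$, and the other side contains infinitely many points of $X$.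
\item[(C2)] If $y\ne z$ are in $X$, then $y\notin C_n(z)$ for almost all $n$. Indeed, some $q_m$ lies between $y$ and $z$, and it separates them at every level $n\ge m$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=0.85cm]
\foreach \n in {1,2,3,4} {
  \draw[gray] (0,-\n) -- (8,-\n);
  \node[left] at (0,-\n) {$n=\n$};
}
\draw[line width=2.2pt] (0,-1)--(4,-1) (0,-2)--(4,-2) (1.2,-3)--(4,-3) (1.2,-4)--(2.7,-4);
\draw[dashed] (2,-0.5)--(2,-4.4) node[below] {$z$};
\draw[dashed] (3.4,-0.5)--(3.4,-4.4) node[below] {$y$};
\foreach \x/\n in {4/1,4/2,6.5/2,4/3,6.5/3,1.2/3,4/4,6.5/4,1.2/4,2.7/4}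
  \draw[fill=white] (\x,-\n) circle (2.2pt);
\node[above] at (4,-1) {$q_1$};
\node[above] at (6.5,-2) {$q_2$};
\node[above] at (1.2,-3) {$q_3$};
\node[above] at (2.7,-4) {$q_4$};
\end{tikzpicture}
\caption{At level $n$ the points $q_1,\dots,q_n$ (open circles) cut the line into $n+1$ open cells. The thick segments are the cells containing the point $z$. The point $y\ne z$ shares a cell with $z$ at levels $1,2,3$ and is separated from $z$ from level $4$ on.}
\label{fig:cells}
\end{figure}

We make one selection for each cell of each level. Let
\[
J=\{(n,C):n\in\mathbb{N},\ C\in\mathcal{C}_n\}.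
\]
This set is countably infinite. Fix a bijection between $J$ and $\mathbb{N}$, and write $k_{n,C}$ for $k_j$, where $j$ corresponds to $(n,C)$. Thus (H) applies to families indexed by $J$ whose $(n,C)$th term is a $k_{n,C}$-cover. Put
\[
s_n=\max\{k_{n,C}:C\in\mathcal{C}_n\}.
\]
Recall that a \emph{total preorder} is a reflexive and transitive relation $\preceq$ such that $x\preceq y$ or $y\preceq x$ for all $x,y$.

\begin{proposition}\label{prop:main}
For $n\in\mathbb{N}$ let $\mathcal{V}_n$ be a family of open sets such that every $s_n$-element subset of $X$ is contained in a member of $\mathcal{V}_n$. Then there are sets $V_{n,C}\in\mathcal{V}_n$ for $(n,C)\in J$ and a total preorder $\preceq$ on $X$ such that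
\begin{equation}\label{eq:up}
z\preceq y,\ z\ne y\quad\Longrightarrow\quad y\in V_{n,C_n(z)}\ \text{ for almost all } n .
\end{equation}
Consequently, all $y\in X$ with at most one exception satisfy $y\in\bigcup_{C\in\mathcal{C}_n}V_{n,C}$ for almost all $n$.
\end{proposition}

\begin{proof}
For $(n,C)\in J$ let
\[
\mathcal{W}_{n,C}=\bigl\{(V\cup C)\setminus(\{x\}\cup Q_n)\;:\;V\in\mathcal{V}_n,\ x\in X\setminus C\bigr\}.
\]
Adding $C$ marks every point of the cell, and removing $x$ ensures that the set does not contain $X$. Removing $Q_n$ does not affect any point of $X$; it is the device for (C), since a nonempty open set cannot avoid $Q_n$ for infinitely many $n$.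

\emph{Step 1: $\mathcal{W}_{n,C}\in\mathcal{O}_{k_{n,C}}$.} Each member is an open set with finitely many points removed, hence open, and it misses a point $x\in X$. Let $F\subseteq X$ have $k_{n,C}$ elements. Since $k_{n,C}\le s_n$ and $X$ is infinite, $F$ extends to an $s_n$-element subset of $X$, so $F\subseteq V$ for some $V\in\mathcal{V}_n$. By (C1) there is $x\in X\setminus(C\cup F)$. As $F\cap Q_n=\emptyset$, we get $F\subseteq(V\cup C)\setminus(\{x\}\cup Q_n)$. Since $k_{n,C}\ge1$, every point of $X$ lies in such an $F$, so $\mathcal{W}_{n,C}$ covers $X$.

\emph{Step 2: selection.} By (H) there are $W_{n,C}\in\mathcal{W}_{n,C}$ such that $\mathcal{W}=\{W_{n,C}:(n,C)\in J\}$ is a $\tau$-cover of $X$. Fix $V_{n,C}\in\mathcal{V}_n$ and $x_{n,C}\in X\setminus C$ with $W_{n,C}=(V_{n,C}\cup C)\setminus(\{x_{n,C}\}\cup Q_n)$. Since $C\cap Q_n=\emptyset$ and $x_{n,C}\notin C$,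
\begin{equation}\label{eq:sandwich}
C\subseteq W_{n,C}\subseteq V_{n,C}\cup C .
\end{equation}

\emph{Step 3: the map $(n,C)\mapsto W_{n,C}$ is finite-to-one.} Suppose that $W=W_{n,C}$ for infinitely many $(n,C)\in J$. Each $\mathcal{C}_n$ is finite, so infinitely many levels $n$ occur, and $W\cap Q_n=\emptyset$ for each of them. The sets $Q_n$ increase to $Q$, so $W\cap Q=\emptyset$. An open set that misses the dense set $Q$ is empty, but $W$ contains a nonempty cell by \eqref{eq:sandwich}. This is a contradiction.

\emph{Step 4: the preorder.} For $y\in X$ let $A_y=\{(n,C)\in J:y\in W_{n,C}\}$, and define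
\[
z\preceq y\iff A_z\setminus A_y\text{ is finite}.
\]
This relation is reflexive, and it is transitive because $A_z\setminus A_y\subseteq(A_z\setminus A_w)\cup(A_w\setminus A_y)$. The set $A_z\setminus A_y$ is the preimage of $\mathcal{W}_{(z)}\setminus\mathcal{W}_{(y)}$ under the map of Step~3, so it is finite whenever $\mathcal{W}_{(z)}\setminus\mathcal{W}_{(y)}$ is. Comparability of $\mathcal{W}$ therefore makes $\preceq$ total.

\emph{Step 5: proof of \eqref{eq:up}.} Let $z\preceq y$ and $z\ne y$. By \eqref{eq:sandwich}, $z\in C_n(z)\subseteq W_{n,C_n(z)}$, so $(n,C_n(z))\in A_z$ for every $n$. These indices are distinct for distinct $n$ and $A_z\setminus A_y$ is finite, so $y\in W_{n,C_n(z)}\subseteq V_{n,C_n(z)}\cup C_n(z)$ for almost all $n$. By (C2), $y\notin C_n(z)$ for almost all $n$. Hence $y\in V_{n,C_n(z)}$ for almost all $n$.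

\emph{Step 6: the exception.} If $y\in X$ and some $z\ne y$ has $z\preceq y$, then $y\in\bigcup_{C\in\mathcal{C}_n}V_{n,C}$ for almost all $n$ by \eqref{eq:up}. Of any two distinct points $y,y'$, one has this property, since $y\preceq y'$ or $y'\preceq y$. So at most one point lacks it.
\end{proof}

\section{Slowing down: proof of Theorem~\ref{thm:select}}\label{sec:slow}

Proposition~\ref{prop:main} selects $n+1$ sets at level $n$, needs one more for the exceptional point, and requires that all $s_n$-element sets be captured. Theorem~\ref{thm:select} permits only $f(n)$ sets and offers only $r_n$-element sets, where $f(n)$ and $r_n$ may grow much more slowly. We bridge the gap by letting the $i$th level of the proposition serve a whole block of consecutive stages $n$, placed so far out that $f(n)\ge i+2$ and $r_n\ge s_i$ on the block. Intersecting over the block turns one selection into a selection for each stage of the block.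

\begin{proof}[Proof of Theorem~\ref{thm:select}]
\emph{Countable $X$.} Write $X=\{x_1,x_2,\dots\}$ without repetition, choose $V_n\in\mathcal{V}_n$ containing $\{x_1,\dots,x_{r_n}\}$, and put $\mathcal{F}_n=\{V_n\}$. Then $|\mathcal{F}_n|=1\le f(n)$, and $x_m\in V_n$ whenever $r_n\ge m$, which holds for almost all $n$. This case does not use (H).

\emph{Uncountable $X$.} Let $\mathcal{C}_i$ and $s_i$ be as in Section~\ref{sec:cells}. Since $f(n)\to\infty$ and $r_n\to\infty$, there are $a_1<a_2<\cdots$ such that $r_n\ge s_i$ and $f(n)\ge i+2$ for all $n\ge a_i$. Let $L_i=\{n:a_i\le n<a_{i+1}\}$ and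
\[
\mathcal{V}'_i=\Bigl\{\,\bigcap_{n\in L_i}V_n\;:\;V_n\in\mathcal{V}_n\text{ for each }n\in L_i\Bigr\}.
\]
The members of $\mathcal{V}'_i$ are finite intersections of open sets, hence open. Let $F\subseteq X$ have $s_i$ elements. For each $n\in L_i$ we have $s_i\le r_n$, so $F$ extends to an $r_n$-element subset of $X$, and $F\subseteq V_n$ for some $V_n\in\mathcal{V}_n$. Thus $F\subseteq\bigcap_{n\in L_i}V_n\in\mathcal{V}'_i$.

Proposition~\ref{prop:main}, applied to $\langle\mathcal{V}'_i:i\in\mathbb{N}\rangle$, gives sets $V'_{i,C}\in\mathcal{V}'_i$ for $C\in\mathcal{C}_i$. Write $V'_{i,C}=\bigcap_{n\in L_i}V^n_{i,C}$ with $V^n_{i,C}\in\mathcal{V}_n$. Let $y^*\in X$ be the exceptional point if there is one, and any point of $X$ otherwise. For each $n$ choose $V^*_n\in\mathcal{V}_n$ with $y^*\in V^*_n$; this is possible because $y^*$ lies in some $r_n$-element subset of $X$. Put $\mathcal{F}_n=\emptyset$ for $n<a_1$, and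
\[
\mathcal{F}_n=\{V^n_{i,C}:C\in\mathcal{C}_i\}\cup\{V^*_n\}\qquad\text{for } n\in L_i .
\]
Then $|\mathcal{F}_n|\le(i+1)+1\le f(n)$ for $n\in L_i$. The point $y^*$ lies in $\bigcup\mathcal{F}_n$ for all $n\ge a_1$. If $y\ne y^*$, then for almost all $i$ there is $C\in\mathcal{C}_i$ with $y\in V'_{i,C}$, and then $y\in V^n_{i,C}\subseteq\bigcup\mathcal{F}_n$ for every $n\in L_i$. The blocks $L_i$ are finite and exhaust $\{n:n\ge a_1\}$, so $y\in\bigcup\mathcal{F}_n$ for almost all $n$.
\end{proof}

This completes the proofs of all results stated in Section~\ref{sec:intro}.

\section{The range of the hypotheses}\label{sec:range}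

\begin{remark}[What is used of (H)]
One sequence $\langle k_j\rangle$ suffices, however fast it grows; its growth affects only the numbers $s_n$, which the blocks of Section~\ref{sec:slow} absorb. Hypothesis (H) is applied twice. Lemma~\ref{lem:lebesgue} uses that the selected sets cover $X$, and Proposition~\ref{prop:main} uses comparability. Largeness of the selected family is never used.
\end{remark}

\begin{remark}[$n$-covers versus $\omega$-covers]
The sequence $\langle\mathcal{O}_n\rangle$ cannot be replaced by $\Omega$. Since $\Gamma\subseteq\mathrm{T}$, every $\gamma$-set satisfies $\mathsf{S}_1(\Omega,\mathrm{T})$, so under the Continuum Hypothesis (K1) provides a set satisfying $\mathsf{S}_1(\Omega,\mathrm{T})$ for which \eqref{eq:dim} fails.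
\end{remark}

\begin{remark}[One set at each stage]
The statement of Theorem~\ref{thm:select} with $f\equiv1$ and $r_n=n$ would say that $X$ is a strong $\gamma$-set: given $\mathcal{U}_n\in\mathcal{O}_n$, it would yield $U_n\in\mathcal{U}_n$ with each point in $U_n$ for almost all $n$, and these sets form a $\gamma$-cover because none of them contains $X$. We do not claim this. The method needs the number of cells to tend to infinity in order to separate points as in (C2), and it spends one selected set on each cell. It gives the selection for every $f\to\infty$, however slowly $f$ grows.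
\end{remark}

\begin{thebibliography}{9}
\bibitem{WT} Tomasz Weiss and Boaz Tsaban, \emph{Topological diagonalizations and Hausdorff dimension}, arXiv:math/0212009 (2002).
\end{thebibliography}
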